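# Metrics on the two-sphere whose Gaussian curvature generates a circle action

## 1. Metrics of revolution and the first moment of the curvature

Let $g$ be a Riemannian metric on the oriented sphere $S^2$, with area form $\mu=\mu_g$ and Gaussian curvature $K$. An area form in dimension two is a symplectic form, so every smooth function $H$ has a Hamiltonian vector field $X_H$, defined by $\mu(X_H,\cdot)=dH$, and a Hamiltonian flow $\phi_H^t$. (The other sign convention only reverses time.) The flow preserves $\mu$, and it preserves $H$ because $dH(X_H)=\mu(X_H,X_H)=0$.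

**Definition.** The Hamiltonian flow of $H$ on $(S^2,\mu)$ is *fully periodic* if $\phi_H^T=\mathrm{id}$ for some $T>0$.

For the standard example, take the unit sphere in $\mathbb R^3$ with round area form $\mu_0$ and height $z$. In cylindrical coordinates $\mu_0=\pm dz\wedge d\theta$ (Archimedes), so $X_z=\mp\partial_\theta$. The flow of $z$ is rotation at unit speed, and $\phi_z^{2\pi}=\mathrm{id}$.

Feed the curvature itself into this machine, and consider the following condition on $g$:

(ii) $K$ is non-constant and the Hamiltonian flow of $K$ on $(S^2,\mu)$ is fully periodic.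

The question, from L. Asselle and G. Benedetti, "Non-resonant circles for strong magnetic fields on surfaces", arXiv:2104.06733 (2021), is whether there is a metric satisfying (ii).

It is natural to look first among metrics of revolution. Such a metric has the form $g=d\rho^2+r(\rho)^2d\theta^2$ off two poles, with $0<\rho<L$, where $r$ is smooth on $[0,L]$ and positive inside, $r(0)=r(L)=0$, $r'(0)=1$ and $r'(L)=-1$. Its curvature is $K=-r''/r$. The round metric is $r=\sin\rho$, $L=\pi$.

**Proposition 1.** No metric of revolution satisfies (ii).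

*Proof.* Put $2\ell=\int_0^Lr\,d\rho$ and use $s(\rho)=-\ell+\int_0^\rho r$ as a coordinate with values in $[-\ell,\ell]$. Since $ds=r\,d\rho$, the area form is $\pm\,ds\wedge d\theta$.

Let $p$ be the function $r'(\rho)$ written in terms of $s$. It is continuous on $[-\ell,\ell]$, with $p(-\ell)=1$ and $p(\ell)=-1$, and on the open interval $dp/ds=r''/r=-K$, which is bounded. Also $d(r^2)/ds=2rr'/r=2p$. As $r$ vanishes at both ends, $\int_{-\ell}^{\ell}p\,ds=0$. Integrate by parts. The boundary term $[sp]_{-\ell}^{\ell}=(-\ell)-(-\ell)$ vanishes, and we get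
$$\int_{-\ell}^{\ell}s\,K\,ds=0. \tag{1}$$

Now suppose $\phi_K^T=\mathrm{id}$. In the coordinates $(s,\theta)$ we have $X_K=\pm K_s\,\partial_\theta$, so the time-$T$ map is $\theta\mapsto\theta\pm TK_s(s)$. It is the identity only if $TK_s(s)\in2\pi\mathbb Z$ for all $s\in(-\ell,\ell)$. By continuity $K_s$ is a constant $c$, so $K=cs+d$. Then (1) reads $\frac23c\ell^3=0$, so $c=0$ and $K$ is constant. $\square$

Two facts collided here. Full periodicity forced $K$ to be an affine function of the area $s$ enclosed by its level curves, and geometry forced a first moment of $K$ to vanish. What changes for a general metric? We shall see that the first fact persists: near a round metric, $K$ still has to be affine in the enclosed area. The first moment condition persists too, as three conditions instead of one. But the level curves no longer have to be the parallels of a symmetric sphere, and this freedom is what we shall use. The answer is yes: such metrics exist.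

## 2. Periods are derivatives of areas

**Lemma 2.** Let $\mu$ be an area form on $S^2$ and let $H\in C^\infty(S^2)$ have exactly two critical points. Let $\alpha<\beta$ be the minimum and maximum of $H$. For $\alpha<c<\beta$ the level $\{H=c\}$ is an embedded circle and a single closed orbit of the flow of $H$. Its minimal period $\tau(c)$ is
$$\tau(c)=\frac{d}{dc}\,\mu(\{H<c\}).\tag{2}$$
If $\tau$ is a constant $\tau_0$, then $\phi_H^{\tau_0}=\mathrm{id}$.

*Proof.* The critical points are a minimum point and a maximum point. On their complement, which is connected, consider the flow of $\nabla H/|\nabla H|^2$ for an auxiliary metric; it raises $H$ at unit rate. Starting at a value $c$ it stays, while $H$ runs through $[c,\beta-\eta]$, in the compact set $\{c\le H\le\beta-\eta\}$, which contains no critical point. So it exists until $H$ reaches $\beta$, and backward until $H$ reaches $\alpha$. Hence the complement is diffeomorphic to $\{H=c\}\times(\alpha,\beta)$, and $\{H=c\}$ is connected. A compact connected one-manifold is a circle. The field $X_H$ is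 tangent to it and has no zero on it, so it is one closed orbit.

Fix $c_0$ and let $\sigma(c)$ be a gradient curve as above, so $H(\sigma(c))=c$ for $c$ near $c_0$. It is transverse to the orbits. By the implicit function theorem there is a smooth function $T(c)$ with $T(c_0)=\tau(c_0)$ and $\phi_H^{T(c)}(\sigma(c))$ on the curve $\sigma$. As $H$ is preserved, this point is $\sigma(c)$, so $T(c)$ is a period. It is the minimal one for $c$ near $c_0$. Otherwise $T(c_j)/m_j$ with $m_j\ge2$ would be periods for some $c_j\to c_0$. Periods are bounded below away from the zeros of $X_H$, so $m_j$ is bounded, and in the limit $\tau(c_0)/m$ with some $m\ge2$ would be a period at $c_0$, which is impossible. So $\tau=T$ is smooth.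

Put $Y(c,s)=\phi_H^s(\sigma(c))$. Then $Y_*\partial_s=X_H$ and $\mu(X_H,Y_*\partial_c)=dH(Y_*\partial_c)=1$, so $Y^*\mu=ds\wedge dc$. Since $Y$ maps $\{0\le s<\tau(c)\}$ bijectively onto the union of the levels near $c_0$, the area between levels $c_0$ and $c$ is $\int_{c_0}^c\tau$. This is (2). If $\tau\equiv\tau_0$, every regular orbit closes up after time $\tau_0$ and the two critical points are fixed. $\square$

For $H=z$ on $(S^2,\mu_0)$ we have $\mu_0(\{z<c\})=2\pi(c+1)$, and (2) gives $\tau=2\pi$, as before.

We shall also quote the classification recalled with the problem: a fully periodic Hamiltonian flow on $(S^2,\mu)$ is isomorphic to the flow of a constant multiple of $z$ on the unit sphere with a constant multiple of $\mu_0$. The isomorphism carries one area form to the other and one Hamiltonian vector field to the other, hence the Hamiltonians up to an additive constant. Thus a non-constant $H$ with fully periodic flow satisfies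
$$H=a\,z\circ\psi+b,\qquad \psi^*(c\,\mu_0)=\mu,\qquad a,c\ne0, \tag{3}$$
for some diffeomorphism $\psi$. In particular $H$ pushes the area measure to a uniform measure on $[\min H,\max H]$, because $z$ pushes $\mu_0$ to $2\pi$ times Lebesgue measure on $[-1,1]$. We use (3) only for Theorem B, not for existence.

## 3. Statements for metrics conformal to the round one

Let $g_0$ be the round metric and $x=(x_1,x_2,x_3)=(x,y,z)$ the coordinates on $S^2\subset\mathbb R^3$.

**Theorem A.** For every sufficiently small $\varepsilon>0$ there is $u\in C^\infty(S^2)$ such that $g=e^{2u}g_0$ has area $4\pi$ and curvature $K$ with the following properties: $K$ has exactly two critical points, $K(S^2)=[1-\varepsilon,1+\varepsilon]$, and the Hamiltonian flow of $K$ on $(S^2,\mu_g)$ satisfies $\phi_K^{2\pi/\varepsilon}=\mathrm{id}$. In particular (ii) holds.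

The proof also shows that $\|u\|_{C^m}=O(\varepsilon)$ for each $m$. So examples exist arbitrarily $C^\infty$-close to $g_0$ and with positive curvature.

**Theorem B.** For $k\in C^\infty(S^2)$ the following are equivalent.

* (a) $k$ is non-constant, and there are $\varepsilon_n\downarrow0$ and smooth $u_n\to0$ in $C^1$ such that $g_n=e^{2u_n}g_0$ has area $4\pi$, satisfies (ii), and $(K_{g_n}-1)/\varepsilon_n\to k$ uniformly.
* (b) $k$ is non-constant, its Hamiltonian flow on $(S^2,\mu_0)$ is fully periodic, and $\int k\,\mu_0=\int k\,x_i\,\mu_0=0$ for $i=1,2,3$.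

If (b) holds, then for all small $\varepsilon>0$ there are $u_\varepsilon$ as in (a), with $\|u_\varepsilon\|_{C^m}=O(\varepsilon)$ and $(K_\varepsilon-1)/\varepsilon\to k$ in $C^m$ for every $m$.

**Corollary C.** For each positive root $t$ of $\tan t=t$ there is such a family of metrics $g_{t,\varepsilon}$. For finitely many distinct roots and small $\varepsilon$ these metrics are pairwise non-isometric. Hence for every $N$ there are $N$ pairwise non-isometric examples with the same area and the same curvature range.

We use these standard facts. The curvature of $e^{2u}g_0$ is $K=e^{-2u}(1-\Delta u)$. The eigenvalues of $-\Delta$ are $l(l+1)$, $l\ge0$, and the eigenspace for $l=1$ is spanned by $x_1,x_2,x_3$. Also $\int x_ix_j\,\mu_0=\frac{4\pi}3\delta_{ij}$. Throughout, $\|\cdot\|$ is the sup norm, and $C^m$ norms are formed with covariant derivatives of $g_0$.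

## 4. Three linear conditions, and a twist that meets them

Write $u=\varepsilon v+O(\varepsilon^2)$ and expand:
$$K=e^{-2u}(1-\Delta u)=1+\varepsilon Lv+O(\varepsilon^2),\qquad L=-\Delta-2 .$$
If $K=1+\varepsilon k+\dots$, then $Lv=k$. Since $L$ is self-adjoint and $Lx_i=0$, this requires $\int kx_i\,\mu_0=\int v\,Lx_i\,\mu_0=0$ for $i=1,2,3$. These are the three conditions that replace (1). They come from an exact identity.

**Lemma 3 (Kazdan–Warner identity; J. Kazdan, F. Warner, "Curvature functions for compact 2-manifolds", Ann. of Math. 99 (1974)).** If $u$ is smooth and $K$ is the curvature of $e^{2u}g_0$, then $\int\langle\nabla K,\nabla x_i\rangle_{g_0} e^{2u}\mu_0=0$ for $i=1,2,3$.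

*Proof.* Let $X=\nabla x_i$. Along a unit-speed great circle $x_i$ is a combination of cosine and sine, so $\mathrm{Hess}\,x_i=-x_ig_0$, that is, $\nabla_YX=-x_iY$ and $\operatorname{div}X=-2x_i$. Integrating by parts and inserting $Ke^{2u}=1-\Delta u$, the integral equals
$$-\int(1-\Delta u)\big(-2x_i+2\langle\nabla u,X\rangle\big)\mu_0 .$$
Here $\int x_i\mu_0=0$, $\int2\langle\nabla u,X\rangle\mu_0=-2\int u\Delta x_i\,\mu_0=4\int ux_i\,\mu_0$, and $\int2x_i\Delta u\,\mu_0=-4\int ux_i\,\mu_0$. The last two cancel, and what is left is $2\int\Delta u\,\langle\nabla u,X\rangle\,\mu_0$. Now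
$$\int\Delta u\langle\nabla u,X\rangle\mu_0=-\int\Big(\mathrm{Hess}\,u(\nabla u,X)+\langle\nabla u,\nabla_{\nabla u}X\rangle\Big)\mu_0=-\int\Big(\tfrac12X|\nabla u|^2-x_i|\nabla u|^2\Big)\mu_0,$$
and $\int\frac12X|\nabla u|^2\mu_0=-\frac12\int\operatorname{div}X\,|\nabla u|^2\mu_0=\int x_i|\nabla u|^2\mu_0$. So the expression is $0$. $\square$

To first order, then, we need $k$ with fully periodic flow on $(S^2,\mu_0)$, for instance $k=z\circ\psi$ with $\psi$ an area-preserving diffeomorphism, and with $\int kx_i\,\mu_0=0$. The choice $k=z$ fails, since $\int z^2\mu_0=\frac{4\pi}3$. This is the failure of Section 1 again.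

Can symmetry produce the three conditions? If $k$ is even under the antipodal map they hold trivially. But then maxima come in antipodal pairs, and so do minima, so $k$ has at least four critical points, while $z\circ\psi$ has two. More generally, suppose $k=z\circ\psi$ is invariant under a group of linear isometries. Its only maximum point $p$ is fixed by the group, so $p$ is an invariant vector, and invariance alone cannot force $\int k\,(p\cdot x)\mu_0=0$. Symmetry can remove two conditions, but at least one has to be met by other means.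

Here is a way to meet it. For $t\in\mathbb R$ let
$$\psi_t(x,y,z)=(x,\;y\cos tx-z\sin tx,\;y\sin tx+z\cos tx).\tag{4}$$
On the slice at height $x$ this is the rotation about the $x$-axis by the angle $tx$. It is smooth with inverse $\psi_{-t}$, because $x$ is unchanged. In cylindrical coordinates about the $x$-axis it is $(x,\varphi)\mapsto(x,\varphi+tx)$, so it preserves $\mu_0=\pm dx\wedge d\varphi$. Put
$$k_t=z\circ\psi_t=z\cos tx+y\sin tx .$$
With $R(x,y,z)=(-x,-y,z)$ we have $k_t\circ R=k_t$, while $x_1,x_2$ change sign under $R$. So $\int k_tx_1\mu_0=\int k_tx_2\mu_0=0$. For the third moment, the term $yz\sin tx$ integrates to $0$ by the reflection $y\mapsto-y$, and $z^2$ has average $(1-x^2)/2$ on the slice at height $x$. Hence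
$$\int k_tx_3\,\mu_0=\pi\int_{-1}^1(1-x^2)\cos(tx)\,dx .$$
Two integrations by parts give
$$\int_{-1}^1(1-x^2)\cos tx\,dx=\frac2t\int_{-1}^1x\sin tx\,dx=\frac2t\Big(-\frac{2\cos t}t+\frac{2\sin t}{t^2}\Big),$$
so that
$$\int k_tx_3\,\mu_0=\frac{4\pi(\sin t-t\cos t)}{t^3}.\tag{5}$$
At $t=\pi$ this is $4/\pi>0$, and at $t=\frac{3\pi}2$ it is $-4\pi/(\frac{3\pi}2)^3<0$. So it vanishes in between, at a root of $\tan t=t$. Twisting far enough turns the slices with large $|tx|$ over, and their negative contribution balances the rest.

This does not finish the matter. Take $k=z\circ\psi$ satisfying the three conditions, and try to solve the prescribed curvature equation with $K=1+\varepsilon k$. The flow of $k$ is periodic for $\mu_0$, but condition (ii) refers to $\mu_g=e^{2u}\mu_0$. With $u=\varepsilon v+\dots$,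
$$\mu_g(\{k<c\})=2\pi(c+1)+2\varepsilon\int_{\{k<c\}}v\,\mu_0+O(\varepsilon^2),$$
and by Lemma 2 this would have to be affine in $c$. That is a condition on a whole function of $c$, and nothing in the construction arranges it. The curvature function and the area form must be found together.

## 5. Fixing the level curves and letting enclosed area set the values

Keep only the level curves of $k=z\circ\psi$, and do not prescribe the values of $K$ on them. Require instead that $K$ be an affine function of the $\mu_g$-area enclosed. By Lemma 2 this makes the flow exactly periodic for whatever $u$ comes out, at the price of a nonlocal term in the equation for $u$. We now define that term and measure it.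

**Step 1 (integration over sublevel sets of $z$).** This step shows that the enclosed-area operator does not lose derivatives. For $v\in C^0(S^2)$ put $I(v)(q)=\int_{\{z<z(q)\}}v\,\mu_0$. As $\mu_0=\pm dz\wedge d\theta$,
$$I(v)=V\circ z,\qquad V(s)=2\pi\int_{-1}^s\bar v ,$$
where $\bar v(s)$ is the average of $v$ on the circle $\{z=s\}$. It is continuous on $[-1,1]$, so $V\in C^1([-1,1])$, $I(v)\in C^1(S^2)$, and
$$d\,I(v)=2\pi\,\mathrm{Av}(v)\,dz,\qquad \mathrm{Av}(v)=\frac1{2\pi}\int_0^{2\pi}v\circ\mathrm{Rot}_z(\theta)\,d\theta .\tag{6}$$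
Rotations are isometries, so differentiation under the integral gives $\|\mathrm{Av}(v)\|_{C^m}\le\|v\|_{C^m}$. With (6), $\|I(v)\|_{C^{m+1}}\le C_m\|v\|_{C^m}$. Also $\|I(v)\|\le4\pi\|v\|$ and $I(1)=2\pi(1+z)$. For example, $v=z$ gives $V(s)=\pi(s^2-1)$, so $I(z)=\pi(z^2-1)$.

**Step 2 (a family of level-curve patterns).** We need parameters in order to move the curves. Let $\Lambda\subset\mathbb R^d$ be compact, and let $\psi_\lambda$, $\lambda\in\Lambda$, be diffeomorphisms of $S^2$ with $\psi_\lambda^*\mu_0=\mu_0$, such that $\psi_\lambda^{\pm1}(p)$ is smooth in $(\lambda,p)$ on a neighborhood of $\Lambda\times S^2$. Put $k_\lambda=z\circ\psi_\lambda$ and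
$$F_\lambda(w)(p)=\int_{\{k_\lambda<k_\lambda(p)\}}w\,\mu_0,\qquad J_\lambda(w)=\frac1{2\pi}F_\lambda(w)-\frac1{4\pi}\int w\,\mu_0 .$$
Both are linear in $w$. The change of variables $q=\psi_\lambda(p)$ gives $F_\lambda(w)=I(w\circ\psi_\lambda^{-1})\circ\psi_\lambda$. For $\psi_\lambda=\mathrm{id}$ and $w=1+\kappa z$ with $|\kappa|<1$, one finds $J(w)=z+\frac\kappa2(z^2-1)$, whose derivative in $z$ is $1+\kappa z>0$. So it is a relabeling of the heights.

**Step 3 (three properties of $J_\lambda$).** These are all that the analysis needs.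

* (J1) $\|J_\lambda w\|\le3\|w\|$ and $J_\lambda(1)=k_\lambda$. Indeed $\frac{4\pi}{2\pi}+\frac{4\pi}{4\pi}=3$, and $J_\lambda(1)=(1+k_\lambda)-1$.
* (J2) For fixed $w\in C^0$, the map $\lambda\mapsto J_\lambda(w)\in C^0$ is continuous. If $\lambda_n\to\lambda$, then $\psi_{\lambda_n}^{-1}\to\psi_\lambda^{-1}$ uniformly, so $w\circ\psi_{\lambda_n}^{-1}\to w\circ\psi_\lambda^{-1}$ uniformly by uniform continuity of $w$. Hence $v_n=I(w\circ\psi_{\lambda_n}^{-1})$ converges uniformly to $v=I(w\circ\psi_\lambda^{-1})$, and $\|v_n\circ\psi_{\lambda_n}-v\circ\psi_\lambda\|\le\|v_n-v\|+\|v\circ\psi_{\lambda_n}-v\circ\psi_\lambda\|\to0$.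
* (J3) $\|J_\lambda w\|_{C^m}\le C_m\|w\|_{C^m}$, uniformly in $\lambda\in\Lambda$. This follows from Step 1, because composition with $\psi_\lambda^{\pm1}$ is bounded on $C^m$ uniformly over the compact set $\Lambda$.

**Proposition 4.** Let $\varepsilon>0$ and let $u\in C^\infty(S^2)$ solve
$$1-\Delta u=e^{2u}\big(1+\varepsilon J_\lambda(e^{2u})\big).\tag{7}$$
Then $g=e^{2u}g_0$ has area $4\pi$ and curvature $K=1+\varepsilon J_\lambda(e^{2u})$, with $K(S^2)=[1-\varepsilon,1+\varepsilon]$. Moreover $K$ has exactly two critical points, and $\phi_K^{2\pi/\varepsilon}=\mathrm{id}$ on $(S^2,\mu_g)$.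

*Proof.* The formula for $K$ is (7) divided by $e^{2u}$. Let $w=e^{2u}$, $\mu=w\mu_0=\mu_g$, $M=\int\mu$ and $F=F_\lambda(w)$.

First we locate the critical points. By Step 1 applied to $w\circ\psi_\lambda^{-1}$, $F=V\circ k_\lambda$ with $V\in C^1([-1,1])$, $V(-1)=0$, $V(1)=M$, and $V'>0$ on $[-1,1]$ because $w>0$. So $dF=V'(k_\lambda)\,dk_\lambda$ vanishes exactly at the two critical points of $k_\lambda=z\circ\psi_\lambda$. The same holds for $K$, which is an affine function of $F$ with slope $\frac\varepsilon{2\pi}$.

Next we compute the area. The set $\{F<V(c)\}=\{k_\lambda<c\}$ has $\mu$-area $V(c)$ by the definition of $F$. Hence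
$$\mu(\{F<s\})=s\qquad(0\le s\le M),\tag{8}$$
so $F$ pushes $\mu$ to Lebesgue measure on $[0,M]$, and $\int F\mu=M^2/2$. Therefore
$$\int wJ_\lambda(w)\,\mu_0=\frac1{2\pi}\cdot\frac{M^2}2-\frac{M}{4\pi}\cdot M=0 .$$
Integrating (7) gives $4\pi=M$. So $K=1-\varepsilon+\frac{\varepsilon}{2\pi}F$ with $F(S^2)=[0,4\pi]$, and $K(S^2)=[1-\varepsilon,1+\varepsilon]$.

Finally, the periods. By (8), $\mu(\{K<c\})=\frac{2\pi}\varepsilon(c-1+\varepsilon)$ for $1-\varepsilon\le c\le1+\varepsilon$. Lemma 2 applies to the smooth function $K$ and gives $\tau\equiv2\pi/\varepsilon$, hence $\phi_K^{2\pi/\varepsilon}=\mathrm{id}$. $\square$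

## 6. Solving up to three first harmonics

To solve (7) near $u=0$, put $N(u)=e^{2u}-1-2u$ and $P_\lambda(u)=N(u)+\varepsilon e^{2u}J_\lambda(e^{2u})$. Then (7) is $-\Delta u-2u=P_\lambda(u)$, that is, $Lu=P_\lambda(u)$. The operator $L$ has kernel spanned by $x_1,x_2,x_3$, so we can invert it only after projecting. Let
$$Qf=f-\frac3{4\pi}\sum_i\Big(\int fx_i\,\mu_0\Big)x_i ,$$
the orthogonal projection onto $(\ker L)^\perp$ in $L^2$, and let $S:(\ker L)^\perp\to H^2\cap(\ker L)^\perp$ be the inverse of $L$. Since $C^0\subset L^2$ and $H^2\subset C^0$ in dimension two, $SQ$ is bounded on $C^0$. Let $A$ be its norm there.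

**Proposition 5.** There are $\varepsilon_0,C>0$ such that for $0<\varepsilon<\varepsilon_0$ and $\lambda\in\Lambda$ there is a unique $u_\lambda\in C^0$ with $\|u_\lambda\|\le6A\varepsilon$ and $u_\lambda=SQP_\lambda(u_\lambda)$. It satisfies
$$Lu_\lambda=P_\lambda(u_\lambda)-\sum_ib_i(\lambda)x_i,\qquad b_i(\lambda)=\frac3{4\pi}\int P_\lambda(u_\lambda)x_i\,\mu_0 .\tag{9}$$
The map $\lambda\mapsto b(\lambda)\in\mathbb R^3$ is continuous, and
$$\Big|\frac{4\pi}{3\varepsilon}b(\lambda)-\Phi(\lambda)\Big|\le C\varepsilon,\qquad\Phi_i(\lambda)=\int k_\lambda x_i\,\mu_0 .\tag{10}$$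
Moreover $u_\lambda\in C^\infty$, and $\|u_\lambda\|_{C^m}\le C_m\varepsilon$ uniformly in $\lambda$, for every $m$.

*Proof.* **Step 1 (contraction).** This step produces $u_\lambda$. Let $\|u\|,\|v\|\le r\le1$. Since $N'(s)=2(e^{2s}-1)$,
$$\|N(u)-N(v)\|\le2(e^{2r}-1)\|u-v\|\le4e^2r\|u-v\| .$$
Also $\|e^{2u}-e^{2v}\|\le2e^2\|u-v\|$. The splitting
$$e^{2u}J_\lambda(e^{2u})-e^{2v}J_\lambda(e^{2v})=(e^{2u}-e^{2v})J_\lambda(e^{2u})+e^{2v}J_\lambda(e^{2u}-e^{2v})$$
and (J1) bound this difference by $(6e^4+6e^4)\|u-v\|=12e^4\|u-v\|$.

Take $r=6A\varepsilon$ and let $\varepsilon$ be so small that $r\le1$ and $A(4e^2r+12e^4\varepsilon)\le\frac12$. Then $\Psi_\lambda=SQP_\lambda$ is $\frac12$-Lipschitz on the ball $\|u\|\le r$. By (J1), $\|\Psi_\lambda(0)\|=\|SQ(\varepsilon J_\lambda(1))\|\le3A\varepsilon=r/2$. So $\Psi_\lambda$ maps the ball into itself, and it has a unique fixed point $u_\lambda$ there. Applying $L$ gives $Lu_\lambda=QP_\lambda(u_\lambda)$, which is (9).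

**Step 2 (continuity in $\lambda$).** This is needed for topological arguments later. Fix $\lambda'$. Then
$$\|u_\lambda-u_{\lambda'}\|\le\|\Psi_\lambda(u_\lambda)-\Psi_\lambda(u_{\lambda'})\|+\|\Psi_\lambda(u_{\lambda'})-\Psi_{\lambda'}(u_{\lambda'})\|,$$
and the first term is at most $\frac12\|u_\lambda-u_{\lambda'}\|$. So $\|u_\lambda-u_{\lambda'}\|\le2\|\Psi_\lambda(u_{\lambda'})-\Psi_{\lambda'}(u_{\lambda'})\|$, which tends to $0$ as $\lambda\to\lambda'$ by (J2) for the fixed function $e^{2u_{\lambda'}}$. The Lipschitz bounds of Step 1 and (J2) then make $P_\lambda(u_\lambda)\in C^0$, and with it $b(\lambda)$, continuous.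

**Step 3 (leading term of $b$).** This identifies the obstruction. By definition
$$\frac{4\pi}{3\varepsilon}b_i(\lambda)=\frac1\varepsilon\int N(u_\lambda)x_i\,\mu_0+\int e^{2u_\lambda}J_\lambda(e^{2u_\lambda})\,x_i\,\mu_0 .$$
Step 1 with $v=0$ gives $\|N(u_\lambda)\|\le4e^2r^2=O(\varepsilon^2)$ and $\|e^{2u_\lambda}J_\lambda(e^{2u_\lambda})-k_\lambda\|\le12e^4r=O(\varepsilon)$, uniformly in $\lambda$. This is (10).

**Step 4 (smoothness).** Proposition 4 needs smooth solutions. The function $u_\lambda\in H^2$ solves $-\Delta u=f$ with $f=2u+P_\lambda(u)-b\cdot x$. By Step 3, $\|P_\lambda(u_\lambda)\|=O(\varepsilon)$, so $b=O(\varepsilon)$, and $f\in C^0$ with $\|f\|=O(\varepsilon)$. By $L^p$ theory $\|u\|_{W^{2,4}}\le C(\|f\|_{L^4}+\|u\|_{L^4})=O(\varepsilon)$, and $W^{2,4}\subset C^1$ in dimension two.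

Suppose now that $u\in C^m$, $m\ge1$, with norm $O(\varepsilon)$. As $N(s)=s\,n(s)$ with $n$ smooth, $\|N(u)\|_{C^m}=O(\varepsilon)$. By (J3), $e^{2u}J_\lambda(e^{2u})$ is bounded in $C^m$. Hence $f\in C^m$ with norm $O(\varepsilon)$, so $u\in W^{m+2,4}\subset C^{m+1}$ with norm $O(\varepsilon)$. Induct on $m$. All constants are uniform in $\lambda$. $\square$

So (7) is solved as soon as $b(\lambda)=0$: then $u_\lambda$ is a smooth solution and Proposition 4 applies. If $\Lambda$ is one point and $\psi=\mathrm{id}$, then $\Phi_3=\int z^2\mu_0=\frac{4\pi}3$, and (10) shows $b_3\ne0$ for small $\varepsilon$. With level curves fixed as the parallels, the method stops here. We have to choose $\lambda$.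

## 7. Twisted parallels: proof of Theorem A

Take $\Lambda=[\pi,\frac{3\pi}2]$ and the twists $\psi_t$ of (4).

**Step 1 (two obstructions vanish by symmetry).** Recall $R(x,y,z)=(-x,-y,z)$, with $k_t\circ R=k_t$ and $R^*\mu_0=\mu_0$. The sets $\{k_t<k_t(p)\}$ are $R$-invariant and depend only on $k_t(p)$. So $F_t(w\circ R)=F_t(w)=F_t(w)\circ R$, and hence $J_t(w\circ R)=J_t(w)\circ R$. It follows that $P_t(u\circ R)=P_t(u)\circ R$. As $R$ is an isometry, $L$ commutes with composition with $R$, and so do $Q$ and $S$. Thus $u_t\circ R$ is a fixed point of $\Psi_t$ in the same ball, and by uniqueness $u_t\circ R=u_t$. So $P_t(u_t)$ is $R$-invariant. Since $x_1$ and $x_2$ are odd under $R$, $b_1(t)=b_2(t)=0$ for all $t\in\Lambda$.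

**Step 2 (the third vanishes for some twist).** By (5), $\Phi_3(\pi)=4/\pi>0$ and $\Phi_3(\frac{3\pi}2)<0$. By (10), for all sufficiently small $\varepsilon>0$ the continuous function $b_3$ satisfies $b_3(\pi)>0>b_3(\frac{3\pi}2)$. By the intermediate value theorem $b_3(t_*)=0$ for some $t_*\in(\pi,\frac{3\pi}2)$, which depends on $\varepsilon$.

**Step 3 (conclusion).** Now $b(t_*)=0$, so $u_{t_*}\in C^\infty$ solves (7), and Proposition 4 gives every assertion of Theorem A. The curvature is non-constant because its range is $[1-\varepsilon,1+\varepsilon]$, so (ii) holds. By Proposition 5, $\|u_{t_*}\|_{C^m}\le C_m\varepsilon$, and for $\varepsilon<1$ the curvature is positive. $\blacksquare$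

## 8. Hamiltonian deformations of the level curves: (b) implies (a) in Theorem B

In Theorem A a one-parameter family sufficed because of the symmetry. For a general $k$ satisfying (b) we move the level curves with three parameters and need the derivative of $\Phi$ to be invertible.

**Step 1 (normal form).** We bring $k$ into the setting of Section 5. By (3) with $\mu=\mu_0$, $k=a\,z\circ\psi+b$ with $\psi^*(c\mu_0)=\mu_0$. Comparing total areas, $c=\pm1$. If $c=-1$, compose $\psi$ with $y\mapsto-y$, which leaves $z$ unchanged. So we may assume $\psi^*\mu_0=\mu_0$. Then $\int z\circ\psi\,\mu_0=\int z\,\mu_0=0$, and $\int k\,\mu_0=0$ gives $b=0$. Composing $\psi$ with the rotation by $\pi$ about the $x$-axis, if necessary, we get $a>0$. If the result is proved for $k/a$, with functions $u'_{\varepsilon}$, then $u_\varepsilon:=u'_{a\varepsilon}$ works for $k$, since $(K-1)/\varepsilon=a\,(K-1)/(a\varepsilon)\to a\,(k/a)=k$. So let $a=1$ and $k=z\circ\psi$.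

**Step 2 (three independent functions).** Let $\{f,h\}=df(X_h)$ be the Poisson bracket of $\mu_0$ and $\eta_i=\{x_i,k\}$. The claim is that $\eta_1,\eta_2,\eta_3$ are linearly independent. Otherwise there is a unit vector $e\in\mathbb R^3$ with $\{e\cdot x,k\}=0$, that is, $dk(X_{e\cdot x})=0$. The flow of $e\cdot x$ is rotation about $e$, so $k=h(e\cdot x)$ with $h$ continuous on $[-1,1]$.

The function $h$ is injective. Suppose $h(s)=h(s')$ with $s<s'$. The level set of $k$ at this value is connected, as all level sets of $z\circ\psi$ are, and it contains the circles $\{e\cdot x=s\}$ and $\{e\cdot x=s'\}$. So it meets every intermediate height, and, since $k$ depends only on $e\cdot x$, it contains the whole band between them. But level sets of $z\circ\psi$ have empty interior.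

So $h$ is strictly monotone. Both $k$ and $e\cdot x$ push $\mu_0$ to $2\pi$ times Lebesgue measure on $[-1,1]$, so $h$ preserves Lebesgue measure on $[-1,1]$, which forces $h(s)=s$ or $h(s)=-s$. Then $\int k\,(e\cdot x)\,\mu_0=\pm\frac{4\pi}3\ne0$, contradicting (b).

**Step 3 (the derivative of $\Phi$ is a Gram matrix).** Let $\chi_\lambda$ be the time-one Hamiltonian flow of $\sum_j\lambda_j\eta_j$, and for $|\lambda|\le1$ in $\mathbb R^3$ put $\psi_\lambda=\psi\circ\chi_\lambda$, so $k_\lambda=k\circ\chi_\lambda$. These maps preserve $\mu_0$, are smooth in $(\lambda,p)$ for all $\lambda\in\mathbb R^3$, and $\chi_\lambda^{-1}=\chi_{-\lambda}$. So Section 5 applies. By (b), $\Phi(0)=0$. As $s\mapsto\chi_{s\lambda}$ is the flow of $\sum_j\lambda_j\eta_j$, we have $\partial_{\lambda_j}k_\lambda|_{\lambda=0}=dk(X_{\eta_j})=\{k,\eta_j\}$.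

Hamiltonian flows preserve $\mu_0$, so $0=\int\{fh,g\}\mu_0=\int\{f,g\}h\,\mu_0+\int f\{h,g\}\mu_0$, that is, $\int\{f,g\}h\,\mu_0=\int f\{g,h\}\,\mu_0$. Using this twice,
$$\partial_{\lambda_j}\Phi_i(0)=\int\{k,\eta_j\}x_i\,\mu_0=\int k\{\eta_j,x_i\}\,\mu_0=\int\eta_j\{x_i,k\}\,\mu_0=\int\eta_i\eta_j\,\mu_0=:G_{ij}.$$
By Step 2 the Gram matrix $G$ is invertible.

**Step 4 (a zero of $b$).** Since $b$ is only known to be continuous, we use Brouwer's theorem. Put $\Theta(\lambda)=\lambda-G^{-1}\big(\frac{4\pi}{3\varepsilon}b(\lambda)\big)$, a continuous map. As $\Phi$ is smooth with $\Phi(0)=0$ and $D\Phi(0)=G$, $|\lambda-G^{-1}\Phi(\lambda)|=O(|\lambda|^2)$. With (10),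
$$|\Theta(\lambda)|\le C'(|\lambda|^2+\varepsilon).$$
If $|\lambda|\le2C'\varepsilon$, then $|\Theta(\lambda)|\le C'(4C'^2\varepsilon^2+\varepsilon)\le2C'\varepsilon$ once $4C'^2\varepsilon\le1$. For small $\varepsilon$ we also have $2C'\varepsilon\le1$. So $\Theta$ maps this ball into itself and has a fixed point $\lambda_\varepsilon=O(\varepsilon)$, where $b(\lambda_\varepsilon)=0$.

**Step 5 (conclusion).** The function $u_\varepsilon:=u_{\lambda_\varepsilon}$ solves (7). By Proposition 4, $e^{2u_\varepsilon}g_0$ has area $4\pi$ and satisfies (ii), with curvature range $[1-\varepsilon,1+\varepsilon]$. By Proposition 5, $\|u_\varepsilon\|_{C^m}=O(\varepsilon)$. Finally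
$$\frac{K_\varepsilon-1}\varepsilon=J_{\lambda_\varepsilon}(e^{2u_\varepsilon})=k_{\lambda_\varepsilon}+J_{\lambda_\varepsilon}(e^{2u_\varepsilon}-1).$$
The last term is $O(\varepsilon)$ in $C^m$ by (J3), and $k_{\lambda_\varepsilon}=k\circ\chi_{\lambda_\varepsilon}\to k$ in $C^m$. So $(K_\varepsilon-1)/\varepsilon\to k$ in every $C^m$. This proves (a) and the last statement of Theorem B.

## 9. What survives in the limit: (a) implies (b) in Theorem B

Let $\varepsilon_n,u_n$ be as in (a), $\mu_n=e^{2u_n}\mu_0$ and $k_n=(K_{g_n}-1)/\varepsilon_n\to k$ uniformly.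

**Step 1 (mean).** Gauss–Bonnet gives $\int K_{g_n}\mu_n=4\pi$, and $\int\mu_n=4\pi$. So $\int k_n\mu_n=0$, and in the limit $\int k\,\mu_0=0$.

**Step 2 (first harmonics).** Divide the identity of Lemma 3 by $\varepsilon_n$ and integrate by parts, so that no derivative of $k_n$ remains:
$$\int k_ne^{2u_n}\big(-2x_i+2\langle\nabla u_n,\nabla x_i\rangle\big)\mu_0=0 .$$
Since $u_n\to0$ in $C^1$ and $k_n\to k$ uniformly, $\int kx_i\,\mu_0=0$.

**Step 3 (distribution of values).** Uniform convergence says nothing about critical points, but it carries the distribution of values to the limit. By (3), $k_n$ pushes $\mu_n$ to the uniform measure of mass $4\pi$ on $[\min k_n,\max k_n]$. For continuous $f$, $\int f(k_n)\mu_n\to\int f(k)\mu_0$, and the end points converge. So $k$ pushes $\mu_0$ to the uniform measure of mass $4\pi$ on $[\alpha,\beta]=[\min k,\max k]$, where $\alpha<\beta$ since $k$ is non-constant. Hence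
$$\mu_0(\{|k-c|<\delta\})\le\frac{8\pi}{\beta-\alpha}\,\delta\qquad\text{for all }c\text{ and all }\delta>0.\tag{11}$$

**Step 4 (critical points).** We use (11) to exclude all critical points except nondegenerate extrema. Let $p$ be a critical point, $k(p)=c$.

Suppose the Hessian at $p$ is degenerate. In suitable local coordinates $k=c+\frac12\gamma s^2+O((|s|+|r|)^3)$, where $\gamma=0$ is allowed. On $\{|s|<\kappa\delta^{1/2},\,|r|<\kappa\delta^{1/3}\}$ with $\delta\le1$ we get $|k-c|\le\frac12|\gamma|\kappa^2\delta+8C\kappa^3\delta<\delta$, for a small fixed $\kappa$ and all small $\delta$. This set has area at least $\mathrm{const}\cdot\delta^{5/6}$, which contradicts (11) as $\delta\to0$.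

Suppose $p$ is a nondegenerate saddle. By the Morse lemma $k=c+sr$ for $|s|,|r|<\varrho$ in suitable coordinates. The set $\{\delta/\varrho<s<\varrho,\ 0<r<\delta/s\}$ lies in $\{|k-c|<\delta\}$, and its coordinate area is $\delta\log(\varrho^2/\delta)$. So $\mu_0(\{|k-c|<\delta\})\ge\mathrm{const}\cdot\delta\log(1/\delta)$ for small $\delta$, again contradicting (11).

So $k$ is a Morse function without saddles. The numbers of its maxima and minima add up to $\chi(S^2)=2$, so it has exactly two critical points.

**Step 5 (periodicity).** Lemma 2 now applies to $k$ on $(S^2,\mu_0)$. By Step 3, $\mu_0(\{k<c\})=\frac{4\pi}{\beta-\alpha}(c-\alpha)$ for $\alpha\le c\le\beta$, so all regular orbits have period $\frac{4\pi}{\beta-\alpha}$. The flow of $k$ is fully periodic, and (b) holds. $\blacksquare$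

## 10. Roots of $\tan t=t$ and the Dirichlet energy: proof of Corollary C

**Step 1 (admissible twists).** We check (b) for $k_t=z\circ\psi_t$ with $t>0$ and $\tan t=t$. There are infinitely many such $t$: the function $\sin t-t\cos t$ equals $-n\pi(-1)^n$ at $n\pi$ and $(-1)^n$ at $n\pi+\frac\pi2$, so it has a zero in between for each $n\ge1$, and there $\cos t\ne0$, as otherwise $\sin t=0$ too. Since $\psi_t$ preserves $\mu_0$, the flow of $k_t$ is conjugate to that of $z$, hence fully periodic, and $\int k_t\mu_0=\int z\,\mu_0=0$. By Section 4 the moments with $x_1,x_2$ vanish, and by (5) so does the third, because $\sin t=t\cos t$. So (b) holds, and Theorem B yields metrics $g_{t,\varepsilon}$ for small $\varepsilon$. Since $k_t=z\circ\psi_t$ is already in normal form with $a=1$, they have area $4\pi$ and curvature range $[1-\varepsilon,1+\varepsilon]$, by Step 5 of Section 8.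

**Step 2 (an invariant).** To tell these metrics apart, put
$$E(g)=\varepsilon^{-2}\int|\nabla K|_g^2\,\mu_g,\qquad2\varepsilon=\max K-\min K .$$
Isometric metrics have the same $E$. The Dirichlet integral in dimension two is conformally invariant, so for $g=g_{t,\varepsilon}$ we may compute it with $g_0$. Since $(K-1)/\varepsilon\to k_t$ in $C^1$, $E(g_{t,\varepsilon})\to\int|\nabla k_t|^2\mu_0$ as $\varepsilon\to0$.

**Step 3 (its limit).** Use coordinates $y=\sqrt{1-x^2}\cos\varphi$, $z=\sqrt{1-x^2}\sin\varphi$, in which $g_0=\frac{dx^2}{1-x^2}+(1-x^2)d\varphi^2$ and $k_t=\sqrt{1-x^2}\,\sin(\varphi+tx)$. Then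
$$|\nabla k_t|^2=\big(-x\sin(\varphi+tx)+t(1-x^2)\cos(\varphi+tx)\big)^2+\cos^2(\varphi+tx).$$
Integrating over $\varphi$, the cross term drops out and each square of a sine or cosine gives $\pi$. Hence
$$\int|\nabla k_t|^2\mu_0=\pi\int_{-1}^1\big(1+x^2+t^2(1-x^2)^2\big)dx=\pi\Big(\frac83+\frac{16}{15}t^2\Big).$$
At $t=0$ this is $\frac{8\pi}3=2\int z^2\mu_0=\int|\nabla z|^2\mu_0$, as it should be.

**Step 4 (conclusion).** The limit is strictly increasing in $t>0$. Given finitely many distinct roots, the limits are distinct, so for all small $\varepsilon$ the numbers $E(g_{t,\varepsilon})$ are distinct and the metrics $g_{t,\varepsilon}$ are pairwise non-isometric. Taking $N$ roots and one such $\varepsilon$ gives $N$ pairwise non-isometric examples with area $4\pi$ and curvature range $[1-\varepsilon,1+\varepsilon]$. $\blacksquare$
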